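# Two unit disks inside a long curve of curvature at most one

## 1. A circle, a stadium, and the length $4\pi$

Take a circle of radius $R\ge 1$. Its curvature is $1/R\le 1$ and its length is $2\pi R$. An open unit disk with center $x$ lies inside it exactly when $x$ is within distance $R-1$ of the center of the circle. Two open unit disks are disjoint exactly when their centers are at distance at least $2$, and the largest distance between two admissible centers is $2(R-1)$. So two disjoint unit disks fit if and only if $R\ge 2$, that is, if and only if the length is at least $4\pi$.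

Now take a stadium: two parallel segments of length $d$ at distance $2$, closed up by two half circles of radius $1$. The curvature is $0$ or $1$, and the length is $2\pi+2d$. A unit disk inside must have its center on the midline, because the strip has width $2$, and the admissible centers form a segment of length $d$. Two disjoint unit disks fit as soon as $d\ge 2$, which is length $2\pi+4<4\pi$. The stadium needs less length than the circle.

Both curves are convex. A curve of curvature at most $1$ may also bend inward, and then it is not clear that length forces room inside. The moon in a puddle theorem of Pestov and Ionin says that one unit disk always fits: a simple closed plane curve with curvature at most $1$ contains a unit disk inside it. The following question is taken from Berk Ceylan, "Two moons in a puddle", arXiv:2310.09301 (2023).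

*Is it true that any simple closed plane curve with curvature at most $1$ and length at least $4\pi$ surrounds two disjoint open unit disks?*

"Surrounds" means that the disks lie in the bounded region enclosed by the curve. The answer is yes. We shall prove a sharper inequality between the length of the curve and the diameter of the set of admissible centers, in which circles give equality.

## 2. Lipschitz tangents, inner centers, and the inner parallel curve

We write $e(\phi)=(\cos\phi,\sin\phi)$, $D(x,\rho)$ for the open disk of radius $\rho$ about $x$, and $D(x)=D(x,1)$. A bar denotes closure, $\operatorname{int}J$ is the bounded region enclosed by a Jordan curve $J$, and "ccw" means counterclockwise.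

**Definition (the class of curves).** A simple closed curve is $C^{1,1}$ if its arc-length parametrization $\gamma:\mathbb R/L\mathbb Z\to\mathbb R^2$ has a Lipschitz unit tangent $T$. Curvature at most $1$ means that the curvature is at most $1$ in absolute value wherever it is defined; equivalently, $T$ is $1$-Lipschitz.

The stadium is $C^{1,1}$, although its curvature jumps between $0$ and $1$. More generally, finitely many circular arcs of radius at least $1$ (and segments) joined with common tangents are allowed.

Throughout, $\gamma$ is such a curve, parametrized ccw, with interior $\Omega$ and curvature at most $1$. We write $T=e(\theta)$ with $\theta:\mathbb R\to\mathbb R$ Lipschitz, $\kappa=\theta'$, so $|\kappa|\le 1$ almost everywhere, and $n=e(\theta+\pi/2)$ for the left normal. We use these textbook facts.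

* **Side.** Near $\gamma(s)$ the curve is a $C^1$ graph over its tangent line, and $\Omega$ is locally exactly the side to which $n(s)$ points. For a Jordan curve made of finitely many $C^1$ arcs the interior lies, at all smooth points, on the same side; it is the left side exactly when the curve is ccw.
* **Umlaufsatz.** The tangent angle of a ccw $C^1$ Jordan curve increases by $2\pi$ in one turn. So $\theta(s+L)=\theta(s)+2\pi$, and $2\pi=\int_0^L\kappa\le L$.
* **Crosscuts.** Let $W$ be a Jordan domain and $\chi$ a Jordan arc that lies in $W$ except for its two distinct endpoints on $\partial W$. Then $W\setminus\chi$ has exactly two components; they are Jordan domains, each bounded by $\chi$ and one of the two arcs of $\partial W$ between the endpoints. (Example: a diameter of a disk.)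

**Definition (inner centers, inner parallel curve).** Let $K=\{x: D(x)\subset\Omega\}$, let $\delta=\operatorname{diam}K$, and let $\sigma=\gamma+n$.

The set $K$ is bounded, and it is closed: if $x_j\to x$ with $x_j\in K$, each point of $D(x)$ lies in $D(x_j)$ for large $j$. So $K$ is compact, and $\gamma$ surrounds two disjoint open unit disks if and only if $\delta\ge 2$. Since $n'=-\kappa T$,
$$\sigma'=(1-\kappa)T,\qquad \operatorname{length}(\sigma)=\int_0^L(1-\kappa)\,ds=L-2\pi. \tag{1}$$
For the circle of radius $R$, $\sigma$ is the concentric circle of radius $R-1$. For the stadium, $\sigma$ runs along the midline segment once in each direction and stands still while $\gamma$ is on the half circles; its length is $2d=L-2\pi$.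

**Theorem 1.** $K\neq\varnothing$, and if $\delta\le 2$ then $L\le 2\pi+\pi\delta$.

**Corollary 2.** If $L\ge 4\pi$, then $\gamma$ surrounds two disjoint open unit disks. If $L>4\pi$, there are two such disks with disjoint closures.

*Proof of the corollary.* If $\delta<2$, Theorem 1 gives $L\le2\pi+\pi\delta<4\pi$. If $\delta\le 2$, it gives $L\le 4\pi$; so $L>4\pi$ forces $\delta>2$, and centers at distance greater than $2$ give disjoint closed disks. $\square$

**Sharpness.** For $0\le\delta\le 2$ take the circle of radius $1+\delta/2$: $K$ is a closed disk of diameter $\delta$ and $L=2\pi+\pi\delta$. So equality occurs in Theorem 1. Circles of radius slightly less than $2$ show that $4\pi$ cannot be lowered.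

By (1), the inequality of Theorem 1 says $\operatorname{length}(\sigma)\le\pi\operatorname{diam}K$. This is the form we shall prove.

## 3. Disks that touch the curve from inside

We first need to know how a disk of radius less than $1$ can be stuck inside $\gamma$. The next lemma says that nearby parts of $\gamma$ never get in the way.

**Lemma 1.** If $|t-s|\le\pi/2$, then $\gamma(t)\notin D(\gamma(s)\pm n(s))$. Hence if $0<|t-s|\le\pi/2$ and $0<\rho<1$, then $\gamma(t)\notin\overline D(\gamma(s)\pm\rho n(s),\rho)$.

*Proof.* By reflections and reversal of the parameter we may take $t\ge s=0$, $\gamma(0)=0$, $\theta(0)=0$, and the sign $+$. Write $\gamma=(x,y)$. On $[0,\pi/2]$ we have $|\theta|\le\pi/2$, so $x'=\cos\theta\ge 0$ and $x\ge 0$. From $(\sin\theta)'=\kappa\cos\theta\le x'$ we get $\sin\theta\le x$. As $x$ is nondecreasing, $\{x<1\}$ is an initial interval; there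
$$\frac{d}{dt}\Big(y-1+\sqrt{1-x^2}\Big)=\sin\theta-\cos\theta\,\frac{x}{\sqrt{1-x^2}}\le 0 .$$
This is clear if $\sin\theta\le 0$. If $0<\sin\theta\le x<1$, then $\cos\theta\ge\sqrt{1-x^2}>0$, so $\tan\theta\le x/\sqrt{1-x^2}$, which is the claim. The function starts at $0$, so $y-1\le-\sqrt{1-x^2}$ and $x^2+(y-1)^2\ge 1$. When $x\ge 1$ this last inequality is trivial.

For the second claim, $\gamma(t)\ne\gamma(s)$ because $L\ge 2\pi$, and $\overline D(\gamma(s)\pm\rho n(s),\rho)\setminus\{\gamma(s)\}\subset D(\gamma(s)\pm n(s))$. $\square$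

**Definition (inner touching radius).** Let $D_\rho(s)=D(\gamma(s)+\rho n(s),\rho)$, which increases with $\rho$, and $r(s)=\sup\{\rho:D_\rho(s)\subset\Omega\}$.

On the circle of radius $R$, $r(s)=R$. On the stadium, $r(s)=1$.

*The radius is positive and the supremum is attained.* Suppose that $D_\rho(s)$ meets $\gamma$ for arbitrarily small $\rho$, say at $\gamma(t_\rho)$. Then $\gamma(t_\rho)\to\gamma(s)$, so $t_\rho\to s$ modulo $L$, while $\gamma(t_\rho)\in D_\rho(s)\subset D(\sigma(s))$; this contradicts Lemma 1. So for small $\rho$ the disk $D_\rho(s)$ misses $\gamma$; it contains points of $\Omega$ near $\gamma(s)$, so it lies in $\Omega$. Hence $r(s)>0$. Since $D_{r(s)}(s)=\bigcup_{\rho<r(s)}D_\rho(s)$, the supremum is attained. In particular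
$$r(s)\ge 1\iff\sigma(s)\in K .$$

*Touching disks are the $D_\rho(s)$.* Let $B\subset\Omega$ be an open disk of radius $\rho$ and center $m$ with $\gamma(s)\in\partial B$. Then $|\gamma-m|^2$ has a minimum at $s$, so $m=\gamma(s)\pm\rho n(s)$. The points of $B$ near $\gamma(s)$ on the segment to $m$ lie in $\Omega$, so the sign is $+$ and $B=D_\rho(s)$. As a special case:
$$\text{if } D(x)\subset\Omega \text{ and } \gamma(s)\in\overline D(x), \text{ then } D(x)=D_1(s) \text{ and } \sigma(s)=x\in K. \tag{2}$$
Indeed $\gamma(s)\notin\Omega$, so $\gamma(s)\in\partial D(x)$.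

**Lemma 2.** If $r(s)<1$, then $\partial D_{r(s)}(s)$ contains a point $\gamma(s')\ne\gamma(s)$.

*Proof.* Let $\rho_j\downarrow r(s)$ with $r(s)<\rho_j<1$. The connected set $D_{\rho_j}(s)$ meets $\Omega$ but is not contained in it, so it contains some $\gamma(t_j)$. Let $t$ be a limit point of $(t_j)$ modulo $L$. Then $\gamma(t)\in\overline{D_{r(s)}(s)}\setminus\Omega$, so $\gamma(t)\in\partial D_{r(s)}(s)$. If $t=s$, then for suitable $j$ the parameter $t_j$ would be within $\pi/2$ of $s$ with $\gamma(t_j)\in D_{\rho_j}(s)\subset D(\sigma(s))$, against Lemma 1. $\square$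

So a small stuck disk touches $\gamma$ twice. The next lemma says that between two such contacts, on either side, there is a place where a full unit disk fits.

**Lemma 3.** Let $B\subset\Omega$ be an open disk of radius less than $1$ with $\gamma(p),\gamma(q)\in\partial B$, $p<q<p+L$. Then some $s\in(p,q)$ has $r(s)\ge 1$.

*Proof.* Suppose $r<1$ on $(p,q)$. Let $s$ be the midpoint of $(p,q)$, let $B'=D_{r(s)}(s)$ with center $m'$, and let $m$ be the center of $B$.

*Claim: $\partial B'$ contains some $\gamma(s')$ with $s'\in[p,q]$, $s'\ne s$.* Take $s'$ from Lemma 2 and suppose $s'\notin[p,q]$ modulo $L$. Let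
$$\chi=[\gamma(p),m]\cup[m,\gamma(q)],\qquad \chi'=[\gamma(s),m']\cup[m',\gamma(s')].$$
Each is a Jordan arc (two different radii of a disk) that lies in $\Omega$ except for its endpoints. By the crosscut fact, $\chi$ divides $\Omega$ into Jordan domains $U_1,U_2$ with boundaries $\chi\cup\gamma([p,q])$ and $\chi\cup\gamma([q,p+L])$. The point $\gamma(s)$ is not in $\overline{U_2}\cup\chi$, so the points of $\Omega$ near $\gamma(s)$ lie in $U_1$. Likewise the points of $\Omega$ near $\gamma(s')$ lie in $U_2$. So $\chi'$ meets $\chi$ at some $z\in\Omega$.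

If $z\ne m$, then $z$ lies inside a radius of $B$, and its endpoint, $\gamma(p)$ or $\gamma(q)$, is the unique point of $\gamma$ nearest to $z$: the closed disk about $z$ reaching that endpoint lies in $B\subset\Omega$ apart from it. But $z\in\chi'$, so for the same reason $\gamma(s)$ or $\gamma(s')$ is also a nearest point, and it differs from $\gamma(p),\gamma(q)$. This is a contradiction, so $z=m$. Exchanging the roles of the two disks, $z=m'$. Both disks now have center $z$ and radius $\operatorname{dist}(z,\gamma)$, so $B=B'$, and $s'=p$ works. The claim holds.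

By the claim, $B'$ is a disk of radius less than $1$ in $\Omega$ that touches $\gamma$ at both ends of a subinterval of $[p,q]$ of at most half the length, and $r<1$ inside this subinterval. Iterating, we get a disk $B''\subset\Omega$ of radius $\rho<1$ touching $\gamma$ at $\gamma(p''),\gamma(q'')$ with $0<q''-p''\le\pi/2$. Then $B''=D_\rho(p'')$ and $\gamma(q'')\in\overline{B''}$, against Lemma 1. $\square$

These three lemmas used only that $\gamma$ is a ccw $C^{1,1}$ Jordan curve with curvature at most $1$. We shall apply them to other domains as well.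

**Definition.** Let $F=\{s:\sigma(s)\in K\}=\{s:r(s)\ge1\}$, a closed set, and let $G$ be its complement in $\mathbb R/L\mathbb Z$. A component of $G$ will be called an *excursion*.

If $s\in G$, then $r(s)<1$; Lemma 2 gives a second contact $s'$, and Lemma 3 gives points of $F$ in both open arcs between $s$ and $s'$. So $F\ne\varnothing$ in all cases, and **$K\neq\varnothing$**, the first half of Theorem 1. Moreover, if $G\ne\varnothing$ then $F$ has at least two points, so every excursion is an arc $(a,b)$ with $a,b\in F$ and $\gamma(a)\ne\gamma(b)$.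

## 4. Convex curves: rolling a unit disk and integrating widths

The next lemma is Cauchy's way of bounding a length by a diameter. It will be used twice.

**Lemma 4.** Let $\Gamma:\mathbb R\to\mathbb R^2$ be Lipschitz and $\Lambda$-periodic, with $\Gamma'=\rho\, e(\tau)$ almost everywhere, where $\rho\ge 0$ is bounded and measurable, and $\tau$ is nondecreasing with $\tau(\ell+\Lambda)=\tau(\ell)+2\pi$. Then $\int_0^\Lambda\rho\,d\ell\le\pi\operatorname{diam}\Gamma$.

*Proof.* Fix $\phi$ and put $f=\Gamma\cdot e(\phi)$, so $f'=\rho\cos(\tau-\phi)$. By monotonicity the sets $\{\phi-\frac\pi2\le\tau<\phi+\frac\pi2\}$ and $\{\phi+\frac\pi2\le\tau<\phi+\frac{3\pi}2\}$ are adjacent intervals, possibly empty. Together they form one period, because $\{\tau\ge\phi+\frac{3\pi}2\}$ is $\{\tau\ge\phi-\frac\pi2\}$ shifted by $\Lambda$. On the first interval $f$ is nondecreasing, on the second nonincreasing. So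
$$\int_{\text{period}}\rho\,|\cos(\tau-\phi)|\,d\ell=2(\max f-\min f)\le 2\operatorname{diam}\Gamma .$$
Integrate over $\phi\in[0,2\pi]$; since $\int_0^{2\pi}|\cos(\tau-\phi)|\,d\phi=4$, we get $4\int\rho\le4\pi\operatorname{diam}\Gamma$. $\square$

**The convex case.** Suppose $\kappa\ge 0$ almost everywhere. Then $L\le2\pi+\pi\delta$.

*Proof.* First, $r(s)\ge 1$ for all $s$. Otherwise Lemma 2 gives a disk of radius $r<1$ and center $m$ in $\Omega$ touching $\gamma$ at two different points. At a contact, $\gamma=m-rn$, so the two normals differ. The tangent angle is nondecreasing and gains $2\pi$ in one turn, so on one of the two arcs between the contacts, say $[p,q]$, it gains $\beta\in(0,\pi]$. Let $\mu=\frac12(\theta(p)+\theta(q))$. Then $\gamma(q)-\gamma(p)=r(n(p)-n(q))=2r\sin\frac\beta2\,e(\mu)$. On the other hand $|\theta-\mu|\le\beta/2\le\pi/2$ on $[p,q]$ and $\kappa\le1$, so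
$$2r\sin\tfrac\beta2=\int_p^q\cos(\theta-\mu)\,dt\ge\int_p^q\kappa\cos(\theta-\mu)\,dt=2\sin\tfrac\beta2 ,$$
which contradicts $r<1$.

So $\sigma$ takes its values in $K$, and $\operatorname{diam}\sigma\le\delta$. By (1), $\sigma'=(1-\kappa)e(\theta)$ with $1-\kappa\ge 0$ and $\theta$ nondecreasing. Lemma 4 applied to $\sigma$ gives $L-2\pi\le\pi\delta$. $\square$

This is the natural first approach, and it used two properties of $\sigma$: it stays in $K$, and its direction turns only to the left. Without convexity both can fail, as the next example shows.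

## 5. The peanut, where both properties fail

Let $0<h\le 1$ and put
$$\alpha=\arcsin\tfrac h2\in(0,\tfrac\pi6],\qquad k=\sqrt{4-h^2}=2\cos\alpha\in[\sqrt3,2),$$
$$A=(h,0),\quad B=(-h,0),\quad C=(0,-k),\quad C^*=(0,k).$$
Then $A-C=2e(\frac\pi2-\alpha)$ and $B-C=2e(\frac\pi2+\alpha)$. So $D(C)$ touches $D(A)$ and $D(B)$ externally, at $q_A=\frac{A+C}2$ and $q_B=\frac{B+C}2$; similarly for $C^*$. The *peanut* is
$$P=\{|x|<1+h,\ |y|<\Phi(x)\},\qquad \Phi(x)=\begin{cases}k-\sqrt{1-x^2}&|x|\le h/2,\\ \sqrt{1-(|x|-h)^2}&h/2\le|x|\le1+h.\end{cases} \tag{3}$$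
At $|x|=h/2$ both expressions equal $\cos\alpha$. So $P$ is a Jordan domain bounded by arcs of $\partial D(A),\partial D(C^*),\partial D(B),\partial D(C)$, joined with common tangents at points where the unit circles touch. Going ccw from $q_A=(\frac h2,-\frac k2)$, its boundary consists of the *right arc* on $\partial D(A)$, of angle $\pi+2\alpha$, ending at $\frac{A+C^*}2$; the upper cap on $\partial D(C^*)$, turning $-2\alpha$; the *left arc* on $\partial D(B)$, of angle $\pi+2\alpha$; and the lower cap on $\partial D(C)$, from $q_B$ to $q_A$, turning $-2\alpha$. (The right and left arcs are taken closed.) The length is $2(\pi+2\alpha)+4\alpha=2\pi+8\alpha$, and the curvature is $\pm1$.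

We record the geometry of $P$ now, as it will be needed in Section 7. For $|x|\le h/2$ put
$$y_C(x)=-k+\sqrt{1-x^2}=-\Phi(x),\qquad y_E(x)=-\sqrt{1-(h-|x|)^2}. \tag{4}$$

**(P1)** *$y_E>y_C$ for $|x|<h/2$, with equality at $|x|=h/2$; and $y_E'<y_C'$ for $0<x<h/2$.* With $u=h-x\in(x,1)$ we have $y_E'=-u/\sqrt{1-u^2}<-x/\sqrt{1-x^2}=y_C'$. Both functions are even and continuous, and at $|x|=h/2$ both equal $-\cos\alpha$, so $y_E>y_C$ before.

**(P2)** *Every point of $\overline D(A)$ with $x<h/2$ lies in $P$; $D(A)\subset P$; and $\partial D(A)\setminus P$ is the right arc. Symmetrically for $B$ and the left arc.* For $|x|<h/2$, a point of $\overline D(A)$ has $|y|\le\sqrt{1-(h-x)^2}\le\sqrt{1-(h-|x|)^2}=-y_E(x)<\Phi(x)$. For $x\le-h/2$ it has $|x|\le1-h<1+h$ and $|y|\le\sqrt{1-(|x|+h)^2}<\sqrt{1-(|x|-h)^2}=\Phi(x)$. For $x\ge h/2$, a point of $D(A)$ satisfies $x<1+h$ and $|y|<\sqrt{1-(x-h)^2}=\Phi(x)$, while a point of $\partial D(A)$ has $|y|=\Phi(x)$ and is not in $P$.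

**(P3)** *A point of $P$ with $|x|\ge h/2$ lies in $D(A)\cup D(B)$. Hence $P\setminus(D(A)\cup D(B))$ is contained in the union of $\{|x|\le h/2,\ y_C<y\le y_E\}$ and its mirror image in the $x$-axis.* The first statement is read off from (3). For the second, let a point of $P$ lie outside both disks, with $0\le x<h/2$, say. Being outside $D(A)$ means $|y|\ge\sqrt{1-(h-x)^2}=-y_E(x)$, and being in $P$ means $|y|<-y_C(x)$. For $x<0$ use $D(B)$.

Now take $\Omega=P$. The set $P$ misses $D(C)$: its points with $|x|\ge h/2$ lie in $D(A)\cup D(B)$, which is disjoint from $D(C)$, and for $|x|<h/2$ we have $y>y_C(x)$. Likewise it misses $D(C^*)$. If $D(z)\subset P$, then $z=(x_0,y_0)$ has $|x_0|\le h$, because $P$ lies in $|x|<1+h$, and $|y_0|<\Phi(x_0)<k$ because $z\in P$. So $|z-C|\ge2$ and $|z-C^*|\ge2$ give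
$$y_0\ge\sqrt{4-x_0^2}-k,\qquad y_0\le k-\sqrt{4-x_0^2}.$$
These are incompatible when $|x_0|<h$, and force $y_0=0$ when $|x_0|=h$. Thus $K=\{A,B\}$ and $\delta=2h$.

On the right arc $\sigma\equiv A$, on the left arc $\sigma\equiv B$. On the upper cap $\sigma$ runs on the circle of radius $2$ about $C^*$, from $A$ to $B$, clockwise; on the lower cap it runs clockwise about $C$, from $B$ to $A$. So the two open caps are the excursions. The length $8\alpha$ of $\sigma$ is made entirely of arcs that lie outside $K$ except for their ends, and that turn to the *right*. This is where the convex argument stops.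

The example also suggests what to do. Reflect each right-turning arc of radius $2$ in its chord $AB$. The two resulting arcs have the same length and turn to the left; together they form a closed curve of length $8\alpha$ that turns only to the left, at $A$ and $B$ too. It has the same endpoints $A,B\in K$, and Lemma 4 applies to it.

In general $\sigma$ turns left and right, but it cannot turn right faster than a circle of radius $2$: where $\kappa$ is defined and $\kappa<1$, the direction of $\sigma$ changes at the rate $\frac{\kappa}{1-\kappa}=-1+\frac1{1-\kappa}\ge-\frac12$ per unit of its own length. So we shall inscribe a polygon in $\sigma$. If its edges are replaced by *right-turning* arcs of radius $2$, all corners turn left. We shall merge consecutive edges, without decreasing the total arc length, until the *left-turning* arcs of radius $2$ have only left corners. Then Lemma 4 applies, provided the nodes lie in $K$. So the excursions must be controlled first, and that is the content of the next three sections.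

**From now on $\delta\le2$**, and $(a,b)$ is an excursion, $A=\sigma(a)$, $B=\sigma(b)$. Then $A,B\in K$, and by (2)
$$\gamma((a,b))\cap\big(\overline D(A)\cup\overline D(B)\big)=\varnothing. \tag{5}$$

## 6. An excursion ends at two different centers

We need a way to see that a region built from pieces of $\gamma$ lies in $\Omega$:
$$\text{if } J\subset\overline\Omega \text{ is a Jordan curve, then } \operatorname{int}J\subset\Omega. \tag{6}$$
Indeed $\mathbb R^2\setminus\overline\Omega$ is connected, unbounded and misses $J$, so $\operatorname{int}J\subset\overline\Omega$. Each point of $\gamma$ is a limit of points outside $\overline\Omega$, so the open set $\operatorname{int}J$ contains no point of $\gamma$.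

**Claim.** $A\neq B$.

*Proof.* Suppose $A=B$. The aim is to cut out of $\Omega$ the region swept during the excursion and to apply Section 3 to it. Let $c$ be the ccw arc of $\partial D(A)$ from $\gamma(b)$ to $\gamma(a)$, $J'=\gamma([a,b])\cup c$, and $V'=\operatorname{int}J'$. By (5), $J'$ is a Jordan curve; it lies in $\overline\Omega$, so $V'\subset\Omega$ by (6). Since $A=\gamma(a)+n(a)$, the outward normal of $D(A)$ at $\gamma(a)$ is $-n(a)$, and $T(a)$ is the ccw tangent of $\partial D(A)$ there. The same holds at $\gamma(b)$. So $J'$ is $C^{1,1}$ with curvature at most $1$. Along $\gamma((a,b))$ the set $\Omega\supset V'$ is only on the left, so $V'$ is on the left of $J'$, and $J'$ is ccw.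

Let $s\in(a,b)$. The largest open disk in $V'$ tangent to $J'$ at $\gamma(s)$ has radius $r<1$; otherwise $D(\sigma(s))\subset V'\subset\Omega$ and $s\in F$. By Lemma 2 for $V'$ it touches $J'$ at another point $w$. If $w\in\gamma([a,b])$, then Lemma 3 for $V'$ gives $s_*\in(a,b)$ with $D(\sigma(s_*))\subset V'\subset\Omega$, so $s_*\in F$, a contradiction. If $w\in c$, the disk lies on the left of $c$ and is $D(w+r(A-w),r)$; its closure minus $w$ lies in $D(A)$, so $\gamma(s)\in D(A)$, which contradicts (5). $\square$

## 7. The peanut spanned by $A$ and $B$ contains no point of $\gamma$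

Since $0<|A-B|\le\delta\le 2$, we may choose coordinates with $A=(h,0)$, $B=(-h,0)$, $0<h\le1$, and use all the notation of Section 5.

**Lemma 5.** $P\subset\Omega$.

*Proof.* $P$ is connected and meets $\Omega$ (it contains $D(A)$), so it suffices that $\gamma\cap P=\varnothing$. As $\gamma$ misses $D(A)\cup D(B)\subset\Omega$, (P3) and reflection in the $x$-axis reduce this to showing that, for
$$\bar\Delta=\{|x|\le h/2,\ y_C(x)\le y\le y_E(x)\},$$
we have $\gamma\cap\bar\Delta\subset\{y=y_C\}$. The region $\bar\Delta$ is the fillet between the two disks and the lower cap. The idea is to look at the point of $\gamma$ that enters it most deeply. Put $\tau=y-y_C(x)$ and suppose $t=\max_{\gamma\cap\bar\Delta}\tau>0$, attained at $p=(x_p,y_p)$. Then $y_p>y_C(x_p)$, and $|x_p|<h/2$ because $y_C=y_E$ at $|x|=h/2$. Three positions remain.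

(i) *$p=(0,y_E(0))$.* Then $p\in\partial D(A)\cap\partial D(B)$, and (2) gives $A=\sigma=B$ at the parameter of $p$, which is impossible.

(ii) *$p$ on $y=y_E$ with $x_p>0$* (the case $x_p<0$ is symmetric). Then $p\in\partial D(A)$ and $\gamma$ is tangent to $\partial D(A)$ at $p$ by (2). The tangent is not vertical, since $h-x_p<1$. As $\gamma$ misses $D(A)$, near $p$ it is a graph $y=g(x)\le y_E(x)$ with $g'(x_p)=y_E'(x_p)<y_C'(x_p)$, by (P1). So $g-y_C$ has negative derivative at $x_p$. For $x$ slightly smaller than $x_p$ the points $(x,g(x))$ are still in $\bar\Delta$ and have $\tau>t$, a contradiction.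

(iii) *$p$ in the interior $\Delta=\{|x|<h/2,\ y_C<y<y_E\}$.* Let $C_t=C+(0,t)$. Near points of $\Delta$ with $\tau=t$, the set $\{\tau\le t\}$ coincides with $\overline D(C_t)$. So near the parameter of $p$ we have $\gamma\subset\overline D(C_t)$, and the distance to $C_t$ has a local maximum there. Hence $\gamma$ is tangent to $\partial D(C_t)$ at $p$, i.e. $C_t=\gamma\pm n$ at this parameter, and by Lemma 1 $\gamma$ near $p$ avoids $D(C_t)$. So near $p$ the curve runs on $\partial D(C_t)$. The same reasoning applies at every maximum point in $\Delta$, so the set of parameters $s\in\mathbb R$ with $\gamma(s)\in\Delta$, $\tau(\gamma(s))=t$ is open.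

Let $I$ be the component of this set that contains a parameter of $p$. On $I$, $T$ is a continuous unit tangent field along the upper arc of $\partial D(C_t)$ over $|x|<h/2$, so it has a constant sense. Thus $\gamma|_I$ runs monotonically with unit speed along an arc of finite length, and $I$ is bounded. At an endpoint of $I$, $\gamma$ is in $\bar\Delta$ with $\tau=t>0$, so it is again a maximum point. By openness this point is not in $\Delta$. Since $\tau>0$, it is neither on $|x|=h/2$ nor on $y=y_C$. So it is on $y=y_E$, which (i) and (ii) exclude. $\square$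

## 8. Where $\gamma$ and $\sigma$ go during an excursion

**The region cut off by the excursion.** As in Section 6 we close up $\gamma([a,b])$ with a curve of curvature at most $1$, now a part of $\partial P$. The point $\gamma(a)\in\partial D(A)$ is not in $P\subset\Omega$, so by (P2) it is on the right arc; likewise $\gamma(b)$ is on the left arc. Let $c$ be the ccw arc of $\partial P$ from $\gamma(b)$ to $\gamma(a)$. It consists of an arc of $\partial D(B)$ of angle $\beta_B\ge0$ ending at $q_B$, the lower cap from $q_B$ to $q_A$, turning $-2\alpha$, and an arc of $\partial D(A)$ of angle $\beta_A\ge0$ starting at $q_A$. Here $\beta_A,\beta_B\le\pi+2\alpha$.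

**$\gamma((a,b))$ does not meet $c$.** By (5) it misses $\overline D(A)\cup\overline D(B)$, so we must exclude a point $\gamma(s_0)$, $s_0\in(a,b)$, on the open lower cap. Let $\chi$ be the polygonal arc $\gamma(a),A,B,\gamma(b)$. Its first segment lies in $x\ge h/2$ and does not point in direction $e(\pi)$ from $A$ (since $h-1<h/2$), and its last is symmetric; so $\chi$ is a Jordan arc. Except for its endpoints it lies in $P\subset\Omega$.

Let $W$ be a Jordan domain with $C^1$ ccw boundary for which $\chi$ is a crosscut from $z_1=\gamma(a)$ to $z_2=\gamma(b)$. Let $W_\ell$ be the component of $W\setminus\chi$ bounded by $\chi$ and the ccw arc of $\partial W$ from $z_2$ to $z_1$. Along this arc $W_\ell\subset W$ is on the left, so the Jordan curve "$\chi$, then this arc" is ccw, and $W_\ell$ is the component that lies to the left of $\chi$. Apply this to $W=P$ and $W=\Omega$. The connected set $P_\ell\subset\Omega\setminus\chi$ contains points immediately to the left of $\chi$, so $P_\ell\subset\Omega_\ell$. The lower cap belongs to $c\subset\partial P_\ell$, so $\gamma(s_0)\in\overline{\Omega_\ell}\cap\gamma$,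 and $\gamma(s_0)\notin\chi$. Hence $\gamma(s_0)$ is on the open ccw arc of $\gamma$ from $\gamma(b)$ to $\gamma(a)$, which contradicts $s_0\in(a,b)$.

**Touching disks in the region.** So $J'=\gamma([a,b])\cup c$ is a Jordan curve in $\overline\Omega$. At $\gamma(a)$, $T(a)$ is the ccw tangent of $\partial D(A)$, which is also the end tangent of $c$, even if $\beta_A=0$; similarly at $\gamma(b)$. So $J'$ is $C^{1,1}$ with curvature at most $1$, $V'=\operatorname{int}J'\subset\Omega$ by (6), and as in Section 6 $V'$ is on the left and $J'$ is ccw.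

Let $s\in(a,b)$, and let $D(m,r)$ be the largest open disk in $V'$ tangent to $J'$ at $\gamma(s)$. As in Section 6, $r<1$, the disk touches $J'$ at another point $w$, and $w\notin\gamma([a,b])$ by Lemma 3. Also $w$ is not on the closed arcs of $\partial D(A),\partial D(B)$ in $c$, since then $\overline D(m,r)\setminus\{w\}$ would lie in $D(A)$ or $D(B)$ and contain $\gamma(s)$, against (5). So $w$ is in the open lower cap. Since $V'$ is on the left of $c$, that is, on the side of the cap away from $C$,
$$m=C+(1+r)e(\phi_m),\qquad \big|\phi_m-\tfrac\pi2\big|<\alpha,\qquad w=C+e(\phi_m). \tag{7}$$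
In the peanut itself, with $\gamma(s)$ the middle $(0,k-1)$ of the upper cap, one has $w=(0,1-k)$, $m=0$, $r=k-1$. To check that $D(0,k-1)\subset P$: it is disjoint from $D(C)$ and $D(C^*)$, which settles $|x|<h/2$. For $|x|\ge h/2$, the inequality $(k-1)^2-x^2\le1-(|x|-h)^2$ reduces to $2-k\le h|x|$, and this holds because $2-k\le h^2/2$ is the same as $k^2\le2k$.

**Lemma 6.** For $s\in(a,b)$:

(i) $|\sigma(s)-C|<2$;

(ii) $\gamma(s)$ lies in the open sector $S$ with apex $C$ and polar angles in $(\frac\pi2-\alpha,\frac\pi2+\alpha)$.

Moreover: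

(iii) $\operatorname{diam}\sigma([a,b])\le2\sqrt2$;

(iv) for a suitable choice of the additive constant in $2\pi\mathbb Z$ of $\theta$, $\theta(a)\ge\pi-\alpha$ and $\theta(b)\le\pi+\alpha$.

*Proof.* **(i)** Since $m=\gamma(s)+rn(s)$ with $r<1$, $\overline D(m,r)\setminus\{\gamma(s)\}\subset D(\sigma(s))$. Hence $|w-\sigma(s)|<1$, and $|w-C|=1$.

**(ii)** The disk $D(m,r)$ rests on the cap, and if $\gamma(s)$ were outside the sector it would fall into $D(A)$ or $D(B)$. Let $z=\gamma(s)$ have polar coordinates $(\rho,\phi)$ about $C$. Since $\overline D(m,r)\cap\overline D(C)=\{w\}$ and $z\ne w$, we have $\rho>1$. From $|z-m|=r$ and (7),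
$$\cos(\phi-\phi_m)=\frac{\rho^2+1+2r}{2\rho(1+r)}=\frac1{2\rho}\Big(2+\frac{\rho^2-1}{1+r}\Big)>\frac1{2\rho}\Big(2+\frac{\rho^2-1}2\Big)=\frac{\rho^2+3}{4\rho}.$$
Choose $\phi$ with $|\phi-\phi_m|<\pi/2$. If $\phi\le\phi_A:=\frac\pi2-\alpha<\phi_m$, then $0\le\phi_A-\phi<\phi_m-\phi<\frac\pi2$, so $\cos(\phi-\phi_A)\ge\cos(\phi-\phi_m)>\frac{\rho^2+3}{4\rho}$, and
$$|z-A|^2=\rho^2+4-4\rho\cos(\phi-\phi_A)<1 ,$$
which contradicts (5). The case $\phi\ge\frac\pi2+\alpha$ is symmetric, with $B$.

**(iii)** We show that $\gamma(s)$ is well above the cap, so that $r$ is not small and $\sigma(s)$ is close to $m$. Let $g=\gamma(s)=(x,y)$. We know $g\in S$, $|g-C|=\rho>1$, $g\notin P$; and $g\in S$ means $y>-k+k|x|/h$, as $\tan\alpha=h/k$.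

If $|x|<h/2$, then $y>-k$ and $|g-C|>1$ give $y>-k+\sqrt{1-x^2}=-\Phi(x)$; so $g\notin P$ gives $y\ge\Phi(x)\ge k-1$. If $h/2\le|x|\le3h/2$, then $y>-k/2$, and $g\notin D(A)\cup D(B)$ gives $|y|\ge\sqrt{1-(|x|-h)^2}\ge\sqrt{1-h^2/4}=k/2$; so $y\ge k/2$. If $|x|>3h/2$, then $y>k/2$. As $k\ge\sqrt3$, in all cases $y\ge\sqrt3-1$.

Also $w_y\le1-k\le1-\sqrt3$. So $2r\ge|g-w|\ge2(\sqrt3-1)$, and $|\sigma(s)-m|=1-r\le2-\sqrt3$. By (7), $|m_x|<2\sin\alpha=h\le1$, so $|\sigma_x|<3-\sqrt3$. From $|\sigma-g|=1$ and $|\sigma-w|<1$ we get $\sqrt3-2\le\sigma_y<2-\sqrt3$. So squared distances between points of $\sigma((a,b))$ are at most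
$$4\big[(3-\sqrt3)^2+(2-\sqrt3)^2\big]=4(19-10\sqrt3)<8 .$$
By continuity the bound $2\sqrt2$ holds on $[a,b]$.

**(iv)** By (ii), $\gamma(a),\gamma(b)\in\overline S$. The direction from $A$ to $q_A$ is $e(\frac{3\pi}2-\alpha)$, so $\gamma(a)=A+e(\frac{3\pi}2-\alpha+\beta_A)$ and $(\gamma(a)-A)\cdot e(-\alpha)=\cos(\frac{3\pi}2+\beta_A)=\sin\beta_A$. On $\overline S$ we have $(z-C)\cdot e(-\alpha)\le0$, because polar angles there differ from $-\alpha$ by an amount in $[\frac\pi2,\frac\pi2+2\alpha]$; and $(A-C)\cdot e(-\alpha)=0$. So $\sin\beta_A\le0$. As $0\le\beta_A\le\pi+2\alpha$, either $\beta_A=0$ or $\beta_A\ge\pi$. If $\beta_A=0$, then $\gamma(a)=q_A$, $(q_A-C)\cdot e(-\alpha)=0$ and $T(a)=e(-\alpha)$, so $(\gamma(s)-C)\cdot e(-\alpha)>0$ for $s>a$ near $a$, against (ii). So $\beta_A\ge\pi$.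

At the other end $\gamma(b)=B+e(\frac{3\pi}2+\alpha-\beta_B)$, and with $e(\pi+\alpha)$ in place of $e(-\alpha)$ we get $\sin\beta_B=(\gamma(b)-B)\cdot e(\pi+\alpha)=(\gamma(b)-C)\cdot e(\pi+\alpha)\le0$. If $\beta_B=0$, then $\gamma(b)=q_B$ and $T(b)=e(\alpha)$, so $(\gamma(s)-C)\cdot e(\pi+\alpha)>0$ for $s<b$ near $b$, against (ii). So $\beta_B\ge\pi$.

The outward normal of $D(A)$ at $\gamma(a)$ has angle $\frac{3\pi}2-\alpha+\beta_A$, and $T(a)$ is a quarter turn further, so we may choose $\theta(a)=\beta_A-\alpha\ge\pi-\alpha$. The Umlaufsatz for $J'$ gives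
$$\theta(b)-\theta(a)+\beta_B-2\alpha+\beta_A=2\pi ,$$
so $\theta(b)=2\pi+\alpha-\beta_B\le\pi+\alpha$. $\square$

## 9. Chords of $\sigma$ and arcs of radius $2$

An arc of radius $2$ and angle $2\beta$ has a chord of length $4\sin\beta$. So to a vector $v$ with $|v|\le 4$ we attach the angle $\arcsin(|v|/4)$, half the angle of the arc of radius $2$ on $v$. The first lemma makes precise that $\sigma$ turns right no faster than such an arc.

**Lemma 7 (chords).** Let $s<s'\le s+\pi/8$, $v=\sigma(s')-\sigma(s)\ne0$, $\beta=\arcsin(|v|/4)$. Then $v=|v|e(\psi)$ with a unique $\psi\in[\min_{[s,s']}\theta,\max_{[s,s']}\theta]$, and $\psi\ge\theta(s)-\beta$, $\psi\le\theta(s')+\beta$.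

*Proof.* The range of $\theta$ on $[s,s']$ has width at most $\pi/8$, and $v=\int(1-\kappa)T$ with $1-\kappa\ge0$. So $v$ lies in the closed convex cone of the directions $e(\theta)$, which gives $\psi$. Also $|\sigma(t)-\sigma(t')|\le\int(1-\kappa)\le\pi/4<2$ for $t,t'\in[s,s']$.

*First inequality.* Rotate so that $\theta(s)=0$, and let $(X,Y)(t)=\sigma(t)-\sigma(s)$. Then $\cos\theta>0$, $X'=(1-\kappa)\cos\theta\ge 0$, and $0\le X<2$. Since $(\sin\theta+X/2)'=\frac{1+\kappa}2\cos\theta\ge0$, we have $\sin\theta\ge-X/2$, whence $\tan\theta\ge-X/\sqrt{4-X^2}$. So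
$$\frac d{dt}\Big(Y+2-\sqrt{4-X^2}\Big)=(1-\kappa)\Big[\sin\theta+\cos\theta\,\frac X{\sqrt{4-X^2}}\Big]\ge0 ,$$
with value $0$ at $s$. Hence $Y+2\ge\sqrt{4-X^2}$, and squaring, $X^2+Y^2+4Y\ge0$. At $t=s'$ this reads $|v|^2+4|v|\sin\psi\ge 0$, so $\sin\psi\ge-|v|/4$. As $|\psi|\le\pi/8$, $\psi\ge-\beta$.

*Second inequality.* Rotate so that $\theta(s')=0$, and let $(X,Y)(t)=\sigma(s')-\sigma(t)$, so $0\le X<2$ and $X'=-(1-\kappa)\cos\theta$, $Y'=-(1-\kappa)\sin\theta$. Now $(\sin\theta-X/2)'=\frac{1+\kappa}2\cos\theta\ge0$ with value $0$ at $s'$, so $\sin\theta\le X/2$ and $\tan\theta\le X/\sqrt{4-X^2}$. Then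
$$\frac d{dt}\Big(Y-2+\sqrt{4-X^2}\Big)=(1-\kappa)\Big[-\sin\theta+\cos\theta\,\frac X{\sqrt{4-X^2}}\Big]\ge0$$
with value $0$ at $s'$. So $2-Y\ge\sqrt{4-X^2}$ and $X^2+Y^2\ge4Y$. At $t=s$ this gives $\sin\psi\le|v|/4$, so $\psi\le\beta$. $\square$

On an excursion of the peanut, $\sigma$ is a right-turning arc of radius $2$ and both inequalities are equalities.

The second lemma is the merging move. Two edges meet at an angle $\varepsilon=\psi_2-\psi_1$. If right-turning arcs on them would make a left corner ($\varepsilon\ge-(\alpha_1+\alpha_2)$) but left-turning arcs would not make a strict left corner ($\varepsilon\le\alpha_1+\alpha_2$), replace both edges by their sum.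

**Lemma 8 (merging).** Let $v_j=4\sin\alpha_j\,e(\psi_j)$ with $0<\alpha_j\le\pi/4$ $(j=1,2)$, $|\psi_2-\psi_1|\le\alpha_1+\alpha_2$, $v=v_1+v_2$, $|v|\le2\sqrt2$, $\alpha=\arcsin(|v|/4)\le\pi/4$. Then $v\ne0$, $v=|v|e(\psi)$ with $\psi$ between $\psi_1$ and $\psi_2$, and
$$\alpha\ge\alpha_1+\alpha_2,\qquad\psi\ge\psi_1-(\alpha-\alpha_1),\qquad\psi\le\psi_2+(\alpha-\alpha_2).$$

*Proof.* Let $\varepsilon=\psi_2-\psi_1$, so $|\varepsilon|\le\alpha_1+\alpha_2\le\pi/2$. Then $v\ne 0$ and $v$ lies in the cone between $v_1$ and $v_2$, so $\psi$ exists. Further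
$$\frac{|v|^2}{16}=\sin^2\alpha_1+\sin^2\alpha_2+2\sin\alpha_1\sin\alpha_2\cos\varepsilon\ge\sin^2\alpha_1+\sin^2\alpha_2+2\sin\alpha_1\sin\alpha_2\cos(\alpha_1+\alpha_2)=\sin^2(\alpha_1+\alpha_2);$$
the last equality is the law of cosines in a triangle with angles $\alpha_1,\alpha_2,\pi-\alpha_1-\alpha_2$ and circumscribed circle of diameter $1$. Hence $\alpha\ge\alpha_1+\alpha_2$.

If $\varepsilon\ge0$, then $\psi_1\le\psi\le\psi_2$ and the rest is clear. If $\varepsilon<0$, put $\eta=\psi_1-\psi$ and $\zeta=\psi-\psi_2$, both in $[0,\pi/2]$. In the triangle with sides $v_1,v_2,v$ they are the angles opposite to $v_2$ and $v_1$, and the angle opposite to $v$ is $\pi-|\varepsilon|$. The law of sines gives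
$$\frac{\sin\eta}{\sin\alpha_2}=\frac{\sin\zeta}{\sin\alpha_1}=\frac{\sin|\varepsilon|}{\sin\alpha}\le\frac{\sin(\alpha_1+\alpha_2)}{\sin\alpha}\le1 .$$
So $\eta\le\alpha_2\le\alpha-\alpha_1$ and $\zeta\le\alpha_1\le\alpha-\alpha_2$. $\square$

The third lemma keeps arcs of radius $2$ within a disk that contains their endpoints.

**Lemma 9 (arcs).** If the endpoints of an arc of a circle of radius $2$ with angle less than $\pi$ lie in $\overline D(O,d)$, $d\le2$, then the arc lies in $\overline D(O,d)$.

*Proof.* Let $c_0$ be the center and $\lambda=|c_0-O|$. The squared distance to $O$ at angle $t$ on the circle is $\lambda^2+4+4\lambda\cos(t-t_0)$ for some $t_0$. Suppose it exceeds $d^2$ at an inner point of the arc. Then $\lambda\ne0$, otherwise it would exceed $d^2$ at the endpoints too. Let $\xi=\frac{d^2-4-\lambda^2}{4\lambda}$. The component of $\{\cos(t-t_0)>\xi\}$ that contains this point does not contain the endpoints of the arc, so it has length less than $\pi$. Hence $\xi>0$, i.e. $d^2>4+\lambda^2$, which is impossible. $\square$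

## 10. From the inscribed polygon to a curve that turns only left

We now prove the inequality in Theorem 1. Let $\delta\le2$.

**Step 1: the polygon.** *This step fixes a polygon inscribed in $\sigma$ and the inequalities that will survive all later changes.* Take a finite partition of $\mathbb R/L\mathbb Z$ of mesh at most $\pi/8$. For each excursion containing a partition point, add its two endpoints; this adds finitely many points, all in $F$. Let $s_i$ ($i\in\mathbb Z$, $s_{i+N_0}=s_i+L$) be the resulting points, $E_i=\sigma(s_i)$ the nodes, $v_i=E_{i+1}-E_i$, $\alpha_i=\arcsin(|v_i|/4)$, and $\psi_i$ as in Lemma 7 if $v_i\ne0$. If $v_i=0$, then $\int_{s_i}^{s_{i+1}}(1-\kappa)T=0$ with all directions $T$ in an open half-plane, so $\kappa=1$ almost everywhere on $[s_i,s_{i+1}]$, and we put $\psi_i=\theta(s_i)\le\theta(s_{i+1})$. In all cases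
$$\psi_i\ge\theta(s_i)-\alpha_i,\qquad\psi_i\le\theta(s_{i+1})+\alpha_i, \tag{8}$$
so, with $\varepsilon_i=\psi_i-\psi_{i-1}$,
$$\varepsilon_i\ge-(\alpha_{i-1}+\alpha_i),\qquad\psi_{i+N_0}=\psi_i+2\pi. \tag{9}$$
For an excursion $(a,b)$ containing partition points, the *block* is the part of the polygon from $A=\sigma(a)$ to $B=\sigma(b)$. By (8),
$$\psi_{\rm first}\ge\theta(a)-\alpha_{\rm first},\qquad\psi_{\rm last}\le\theta(b)+\alpha_{\rm last}. \tag{10}$$

**Step 2: deleting zero vectors.** *Lemma 8 needs nonzero vectors.* Let $v_i=0$, so $\alpha_i=0$. Then $\psi_{i+1}-\psi_{i-1}=\varepsilon_i+\varepsilon_{i+1}\ge-(\alpha_{i-1}+\alpha_{i+1})$, so (9) persists after deleting $v_i$, with the new number of vectors per period. If $v_i$ was first in a block, then $\psi_{i+1}\ge\psi_i-\alpha_{i+1}\ge\theta(a)-\alpha_{i+1}$; if it was last, then $\psi_{i-1}\le\psi_i+\alpha_{i-1}\le\theta(b)+\alpha_{i-1}$. So (10) persists. If all $v_i$ vanish, the polygon has length $0$, and we go directly to Step 6. Otherwise delete all zero vectors, one after another. Blocks do not disappear, since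 $A\ne B$ (Section 6).

**Step 3: what merging preserves.** *Merging* at node $E_i$ means replacing $v_{i-1},v_i$ by their sum (in every period), with $\psi$ from Lemma 8, when $|\varepsilon_i|\le\alpha_{i-1}+\alpha_i$. When Lemma 8 applies, merging yields a nonzero vector and does not decrease $\sum\alpha_i$. *We check that (9) and (10) survive.* Let $v_1,v_2$ be merged into $v$ with angles $\alpha,\psi$, and let $v_0,v_3$ be the neighbors. From $\psi_1-\psi_0\ge-(\alpha_0+\alpha_1)$ and $\psi\ge\psi_1-(\alpha-\alpha_1)$ we get $\psi-\psi_0\ge-(\alpha_0+\alpha)$. From $\psi_3-\psi_2\ge-(\alpha_2+\alpha_3)$ and $\psi\le\psi_2+(\alpha-\alpha_2)$ we get $\psi_3-\psi\ge-(\alpha+\alpha_3)$. If $v_1$ is first in a block, then $\psi\ge\psi_1-(\alpha-\alpha_1)\ge\theta(a)-\alpha$; if $v_2$ is last, then $\psi\le\psi_2+(\alpha-\alpha_2)\le\theta(b)+\alpha$.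

In the peanut with $h=1$, an excursion cut into two equal chords gives $\alpha_1=\alpha_2=\frac\pi{12}$ and $\psi_2-\psi_1=-\frac\pi6$. They merge into $B-A$, of length $2=4\sin\frac\pi6$, so $\alpha=\frac\pi6=\alpha_1+\alpha_2$: nothing is lost and nothing is gained.

**Step 4: each block merges into the single vector $B-A$.** *After this step all nodes lie in $K$.* Consider a block, with the coordinates of Sections 7 and 8; a rotation of coordinates, or a change of the additive constant of $\theta$, shifts $\theta$ and all $\psi_i$ by the same amount, so (9) and (10) are unaffected. The nodes of the block are in $\sigma([a,b])$, so they are pairwise at distance at most $2\sqrt2$ by Lemma 6(iii). Hence all $\alpha_i\le\pi/4$, and Lemma 8 applies. Merge at nodes strictly inside the block as long as possible.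

Suppose vectors $v_0,\dots,v_{l-1}$ remain with $l\ge2$. No merging is possible, so by (9) $\varepsilon_i>\alpha_{i-1}+\alpha_i$ at the inner nodes. Replace each $v_i$ by the left-turning arc of radius $2$ and angle $2\alpha_i\le\pi/2$ with chord $v_i$; its tangent angle runs from $\psi_i-\alpha_i$ to $\psi_i+\alpha_i$. We get a path $\Gamma$ from $A$ to $B$ whose tangent angle increases from $\tau_0=\psi_0-\alpha_0$ to $\tau_1=\psi_{l-1}+\alpha_{l-1}$, with strictly positive jumps at the inner nodes. The nodes lie in $\overline D(C,2)$, by Lemma 6(i) and $|A-C|=|B-C|=2$. So $\Gamma\subset\overline D(C,2)$ by Lemma 9. As $\Gamma$ starts at $A$ and ends at $B$, both on $\partial D(C,2)$, the distance to $C$ does not increase initially and does not decrease finally: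
$$e(\tau_0)\cdot(A-C)\le0,\qquad e(\tau_1)\cdot(B-C)\ge0. \tag{11}$$
By (10) and Lemma 6(iv), with the constant chosen there,
$$\tau_0\ge\theta(a)-2\alpha_0\ge\tfrac\pi2-\alpha,\qquad \tau_0\le\tau_1\le\theta(b)+2\alpha_{l-1}\le\tfrac{3\pi}2+\alpha .$$
So $\tau_0-(\frac\pi2-\alpha)\in[0,\pi+2\alpha]\subset[0,\frac{3\pi}2)$, and by (11) its cosine is at most $0$; hence $\tau_0\ge\pi-\alpha$. Then $\tau_1-(\frac\pi2+\alpha)\in[\frac\pi2-2\alpha,\pi]\subset[0,\pi]$ has cosine at least $0$; hence $\tau_1\le\pi+\alpha$.

The intervals $[\psi_i-\alpha_i,\psi_i+\alpha_i]$ are therefore disjoint subintervals of $[\pi-\alpha,\pi+\alpha]$ with gaps of positive length between them. On $[\pi-\alpha,\pi+\alpha]$ the function $-\cos$ is positive, and along an arc of radius $2$ the length element is $2\,d\tau$. Thus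
$$4\sin\alpha=2h=(B-A)\cdot e(\pi)=\sum_i\int_{\psi_i-\alpha_i}^{\psi_i+\alpha_i}2(-\cos\tau)\,d\tau<\int_{\pi-\alpha}^{\pi+\alpha}2(-\cos\tau)\,d\tau=4\sin\alpha ,$$
a contradiction. So only $B-A$ remains.

**Step 5: merging around the whole polygon.** *Now we reach a closed curve to which Lemma 4 applies.* After Step 4 has been done for all blocks, all nodes are $\sigma(s)$ with $s\in F$. So they lie in $K$ and are pairwise at distance at most $\delta\le2$; hence all $\alpha_i\le\pi/6$, and Lemma 8 applies. Merge cyclically as long as possible. The vectors are nonzero with sum zero, so there are always $N\ge2$ of them per period. For $N=2$ we have $v_2=-v_1$, each $\varepsilon_i$ is an odd multiple of $\pi$, and no merging occurs. At the end, by (9),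
$$\varepsilon_i>\alpha_{i-1}+\alpha_i\ \text{ for all }i,\qquad\sum_{i=1}^N\varepsilon_i=2\pi .$$
Replace each $v_i$ by the left-turning arc of radius $2$ and angle $2\alpha_i\le\pi/3$ with this chord. We get a closed curve $\Gamma$ of length $\Lambda=\sum4\alpha_i$. Its tangent angle, as a function of arc length, is nondecreasing: it increases on the arcs and has positive jumps at the nodes. It gains $2\pi$ per period.

Moreover $\operatorname{diam}\Gamma\le\delta$. For a node $E$, all nodes lie in $\overline D(E,\delta)$, so $\Gamma\subset\overline D(E,\delta)$ by Lemma 9. Hence for any $y\in\Gamma$ all nodes lie in $\overline D(y,\delta)$, and again $\Gamma\subset\overline D(y,\delta)$. Lemma 4, with $\rho=1$, gives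
$$\Lambda\le\pi\delta. \tag{12}$$

**Step 6: back to $\gamma$.** *We compare the initial polygon with $\Gamma$ and refine the partition.* Each vector satisfies $|v_i|=4\sin\alpha_i\le4\alpha_i$, and neither deleting zero vectors nor merging decreases $\sum\alpha_i$. So, by (12), the initial polygon satisfies
$$\sum|v_i|\le\sum4\alpha_i\le\Lambda\le\pi\delta ,$$
and this is trivial if all $v_i$ vanish. The polygon is inscribed in the Lipschitz closed curve $\sigma$. As the mesh of the partition tends to $0$, its length tends to $\operatorname{length}(\sigma)$. So $\operatorname{length}(\sigma)\le\pi\delta$, and (1) gives $L\le2\pi+\pi\delta$. Together with $K\ne\varnothing$ from Section 3, this proves Theorem 1. By Corollary 2, every simple closed plane curve with curvature at most $1$ and length at least $4\pi$ surrounds two disjoint open unit disks. $\blacksquare$
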